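# Distinct subsequences and the half-line mass of the sum-of-digits measures

## Theorem 1: the mass of $P_t$ on the nonnegative integers

Throughout, $\mathbb N=\{0,1,2,\dots\}$ and $s(n)$ is the number of ones in the binary expansion of $n$. For $t\in\mathbb N$, $d\in\mathbb Z$, let $\mu_t(d)$ be the asymptotic density of $\{n\in\mathbb N: s(n+t)-s(n)=d\}$. For odd $t$, let $P_t$ be the probability measure on $\mathbb Z$ determined by $\mu_t=\mu_1\ast P_t$.

Write an odd $t=(t_1t_2\dots t_n)_2$ with $n\ge2$ and $t_1=1$ as $t=(1\,v\,1)_2$, where $v=t_2\cdots t_{n-1}$ is a binary word, possibly empty. Let $N_{p,q}=N_{p,q}(v)$ be the number of **distinct** words with exactly $p$ ones and $q$ zeros that are (not necessarily contiguous) subsequences of $v$. Let $z$ and $o$ be the numbers of zeros and of ones in $v$, and put $m=\min(z,o+1)$.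

**Theorem 1.** For every odd $t\ge3$,
$$P_t(\mathbb N)=\tfrac12+\tfrac12\sum_{p\ge1}4^{-p}D_p,\qquad D_p:=2N_{p-1,p}-N_{p,p}\ \ge 0 .$$
If $t$ is odd, $n\ge2$ and $t_2=0$, then $P_t(\mathbb N)\ge\frac12+\frac12\,4^{-m}>\frac12$.

The last inequality answers a question from the paper of Dawid Tarłowski, "On the sum-of-digits measures and Cusick's conjecture via stopped random walks", arXiv:2605.08624 (2026): is $P_t(\mathbb N)>\frac12$ for every odd $t$ with $n\ge2$ and $t_2=0$? There $P_t$ arises as the marginal law of a stopped random walk started at $0$. The question is phrased as a conjecture about the growth of a binary tree: the side of the tree that carries mass greater than $\frac12$ at the first step of the growth keeps this property throughout. Cusick's conjecture says that $\mu_t(\mathbb N)>\frac12$ for every $t\ge1$, and it is known to follow from that claim.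

The method gives two further theorems. Write $v=1^{\gamma_0}01^{\gamma_1}0\cdots01^{\gamma_z}$ with $\gamma_i\ge0$, so that $\gamma_i$ counts the ones between the $i$-th and the $(i+1)$-st zero, with the obvious meaning at the two ends. Put $-\mathbb N=\{0,-1,-2,\dots\}$.

**Theorem 2.** For every odd $t\ge 3$: $P_t(\mathbb N)\ge\frac12$ and $P_t(-\mathbb N)\ge \frac12$, so $0$ is a median of $P_t$. Moreover $P_t(\mathbb N)=\frac12$ if and only if $\gamma_i\ge z$ for all $0\le i\le z$. The constant $\frac12$ in the claim is optimal: $\inf P_t(\mathbb N)=\frac12$ over odd $t$ with $t_2=0$.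

**Theorem 3 (Cusick's conjecture, quantitative).** For every $t\ge1$, $\mu_t(\mathbb N)\ge\frac12+4^{-s(t)}$, with equality if and only if $t$ is a power of $2$.

## Densities, the factor $P_t$, and distinct subsequences

**The measure $\mu_t$.** The number $\mu_t(d)$ is the limiting proportion of integers $n$ for which adding $t$ changes the digit sum by exactly $d$. That these densities exist, and that $\mu_t$ is a probability measure on $\mathbb Z$, is part of the setting. For $t=1$ we can see it directly. If $n$ ends in a $0$ followed by exactly $j$ ones, adding $1$ turns the block $01^j$ into $10^j$, so the digit sum changes by $1-j$. Such $n$ have density $2^{-(j+1)}$. Hence $\mu_1(1)=\frac12$, $\mu_1(0)=\frac14$, $\mu_1(-1)=\frac18$, and in general $\mu_1(k)=2^{-(2-k)}$ for $k\le1$. Thus $\mu_1(\mathbb N)=\frac34$.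

**Series notation.** We identify a summable (possibly signed) measure $\rho$ on $\mathbb Z$ with the series $\rho(x)=\sum_d\rho(d)x^d$. Convolution is multiplication of series. All sums converge absolutely, so this product is commutative and associative. The point mass at $0$ is $1$, multiplication by $x$ shifts a measure one step to the right, and $\|\rho\|_1=\sum_d|\rho(d)|$.

**Why $P_t$ is unique.** The characteristic function of $\mu_1$ has no zeros. In series notation we can write down an inverse:
$$\mu_1=\tfrac12x\sum_{j\ge0}2^{-j}x^{-j},\qquad (1-\tfrac12x^{-1})\,\mu_1=\tfrac12x,\qquad (2x^{-1}-x^{-2})\,\mu_1=1 .$$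
So $\mu_t=\mu_1P_t$ forces $P_t=(2x^{-1}-x^{-2})\mu_t$.

**Distinct subsequences.** Let $\mathrm{Sub}(v)$ be the set of distinct words obtained from $v$ by deleting letters, the empty word $\emptyset$ included. A word that can be found in $v$ in several ways is counted once. For $v=010$,
$$\mathrm{Sub}(010)=\{\emptyset,\ 0,\ 1,\ 00,\ 01,\ 10,\ 010\},$$
and the word $0$ is counted once although it occurs twice. Here $N_{0,1}=1$, $N_{1,1}=2$, $N_{1,2}=1$ and $N_{2,2}=0$, so $D_1=2\cdot1-2=0$ and $D_2=2\cdot 1-0=2$. Since $(1\,010\,1)_2=21$, Theorem 1 asserts $P_{21}(\mathbb N)=\frac12+\frac12\cdot\frac{2}{16}=\frac9{16}$. We check this below.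

Note that $t_2=0$ means that $v$ begins with $0$: an odd $t$ with $t_2=0$ has $n\ge3$, because $(10)_2$ is even.

## A recursion for $P_t$, and the values up to $t=13$

**Step 1: a recursion for $\mu_t$.** We want to compute with $\mu_t$ without counting integers. Split $n$ by parity and use $s(2k)=s(k)$, $s(2k+1)=s(k)+1$. For an even shift $2t$:
$$s(2k+2t)-s(2k)=s(k+t)-s(k)=s(2k+1+2t)-s(2k+1).$$
For an odd shift $2t+1$:
$$s(2k+2t+1)-s(2k)=s(k+t)-s(k)+1,\qquad s(2k+1+2t+1)-s(2k+1)=s(k+t+1)-s(k)-1 .$$
Even $n$ and odd $n$ each have density $\frac12$, so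
$$\mu_0=1,\qquad \mu_{2t}=\mu_t,\qquad \mu_{2t+1}=\tfrac12x\,\mu_t+\tfrac12x^{-1}\mu_{t+1}\qquad(t\ge0).\tag{1}$$

**Step 2: the same recursion for $P_t$.** We now remove the factor $\mu_1$. Define
$$Q_1=1,\qquad Q_{2t}=Q_t,\qquad Q_{2t+1}=\tfrac12xQ_t+\tfrac12x^{-1}Q_{t+1}\qquad(t\ge1).\tag{2}$$
This is a legitimate recursion, because $t+1<2t+1$ when $t\ge1$. By induction each $Q_t$ is a finitely supported probability measure. Also by induction $\mu_t=\mu_1Q_t$ for all $t\ge1$. It holds for $t=1$, it passes from $t$ to $2t$, and by (1)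
$$\mu_{2t+1}=\tfrac12x\,\mu_1Q_t+\tfrac12x^{-1}\mu_1Q_{t+1}=\mu_1Q_{2t+1}\qquad(t\ge1).$$
By uniqueness $P_t=Q_t$ for odd $t$. From now on we write $P_t:=Q_t$ for every $t\ge1$. In particular $P_{2^k}=1$.

**Values by hand.** From (2), with $P_2=P_4=1$, $P_6=P_3$:

| $t$ | binary | $P_t$ | $P_t(\mathbb N)$ |
|---|---|---|---|
| $3$ | $11$ | $\frac12x+\frac12x^{-1}$ | $\frac12$ |
| $5$ | $101$ | $\frac12x+\frac14+\frac14x^{-2}$ | $\frac34$ |
| $7$ | $111$ | $\frac14x^2+\frac14+\frac12x^{-1}$ | $\frac12$ |
| $9$ | $1001$ | $\frac12x+\frac14+\frac18x^{-1}+\frac18x^{-3}$ | $\frac34$ |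
| $11$ | $1011$ | $\frac14x^2+\frac18x+\frac14+\frac18x^{-1}+\frac14x^{-2}$ | $\frac58$ |
| $13$ | $1101$ | $\frac14x^2+\frac18x+\frac14+\frac18x^{-1}+\frac14x^{-2}$ | $\frac58$ |

The three values with $t_2=0$ exceed $\frac12$. For $t_2=1$ the value $\frac12$ does occur. For $t=11$ we have $v=01$, $z=o=m=1$, and the bound $\frac12+\frac12\cdot\frac14=\frac58$ of Theorem 1 is attained.

## Where induction on $P_t(\mathbb N)$ stalls

The recursion suggests induction on $t$. Write $\rho(\ge j)=\sum_{d\ge j}\rho(d)$. By (2),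
$$P_{2t+1}(\mathbb N)=\tfrac12P_t(\ge-1)+\tfrac12P_{t+1}(\ge1),$$
and, expressed through half-line masses at $0$,
$$P_{2t+1}(\mathbb N)=\tfrac12\big(P_t(\mathbb N)+P_{t+1}(\mathbb N)\big)+\tfrac12\big(P_t(-1)-P_{t+1}(0)\big).$$
The first bracket is what an induction hypothesis controls. The second compares point masses of two different measures, and it can be negative.

For $2t+1=21$ we have $P_{10}=P_5$, so the first part is $\frac12(\frac34+\frac58)=\frac{11}{16}$ and the second is $\frac12(0-\frac14)=-\frac18$. The total is $\frac9{16}$, as announced. Knowing only that $P_{10}(\mathbb N)$ and $P_{11}(\mathbb N)$ exceed $\frac12$ would give only $P_{21}(\mathbb N)>\frac38$.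

For $2t+1=27=(11011)_2$ we have $P_{14}=P_7$, so the first part is $\frac12(\frac58+\frac12)=\frac9{16}$ and the second is $\frac12(\frac18-\frac14)=-\frac1{16}$. The total is exactly $\frac12$: the whole surplus is consumed.

So the quantity $P_t(\mathbb N)$ alone does not carry enough information. Controlling it at one step needs point masses at the previous step, those need point masses at neighboring places one step before, and so on. Instead of estimating along the recursion, we solve it.

## Solving the recursion: $P_{(1v1)_2}=1-\pi\,\Theta_v$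

Take $t=(1v1)_2$ and apply (2). The two smaller indices are $t'=(1v)_2$ and $t'+1$. In $t'$ we may strip trailing zeros: this cuts $v$ at its **last one**. In $t'+1$ the carry runs through the trailing ones of $v$ and stops at its **last zero**, and then again trailing zeros can be stripped. In both cases we return to a number of the shape $(1u1)_2$, with $u$ a prefix of $v$. Unrolling the recursion therefore means jumping again and again to the last remaining $1$ or the last remaining $0$. A sequence of jumps, read backwards, spells a subsequence of $v$, located at its rightmost position. Since every subsequence has exactly one rightmost position, each *distinct* subsequence should appear exactly once. The lemma makes this precise.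

For a word $u$ of length $|u|$ let $S(u)$ be its number of ones minus its number of zeros, and put
$$\Theta_v=\sum_{u\in \mathrm{Sub}(v)}2^{-|u|}x^{S(u)},\qquad \pi:=1-\tfrac12x-\tfrac12x^{-1}.$$

For example, $\Theta_\emptyset=1$ and $1-\pi\Theta_\emptyset=\frac12x+\frac12x^{-1}=P_3$. Likewise $\Theta_0=1+\frac12x^{-1}$, and
$$1-\pi\Theta_0=1-\big(1-\tfrac12x-\tfrac12x^{-1}\big)-\big(\tfrac12x^{-1}-\tfrac14-\tfrac14x^{-2}\big)=\tfrac12x+\tfrac14+\tfrac14x^{-2}=P_5 .$$

**Lemma 1.** $P_{(1v1)_2}=1-\pi\,\Theta_v$ for every binary word $v$.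

*Proof.* Induction on $|v|$.

**Step 1: a recursion for $\Theta_v$.** If the letter $a$ occurs in $v$, let $v^{a}$ be the prefix of $v$ strictly before the last occurrence of $a$. A word $ua$ lies in $\mathrm{Sub}(v)$ if and only if $a$ occurs in $v$ and $u\in\mathrm{Sub}(v^a)$. Indeed, in any embedding of $ua$ the final $a$ may be moved to the last occurrence of $a$, and the letters of $u$ then still sit before it; the converse is clear. A nonempty word of $\mathrm{Sub}(v)$ ends in $1$ or in $0$. Appending $1$ to $u$ multiplies $2^{-|u|}x^{S(u)}$ by $\frac12x$, and appending $0$ multiplies it by $\frac12x^{-1}$. Sorting words by their last letter gives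
$$\Theta_v=1+\tfrac12x\,\Theta^{(1)}+\tfrac12x^{-1}\,\Theta^{(0)},\tag{3}$$
where $\Theta^{(a)}=\Theta_{v^a}$ if $a$ occurs in $v$, and $\Theta^{(a)}=0$ otherwise.

**Step 2: the two smaller indices.** Put $t=(1v1)_2=2t'+1$ with $t'=(1v)_2\ge1$. We show $P_{t'}=1-\pi\Theta^{(1)}$ and $P_{t'+1}=1-\pi\Theta^{(0)}$.

* If $1$ occurs in $v$, then $v=v^1\,1\,0^k$ for some $k\ge0$, so $t'=2^k(1v^11)_2$ and $P_{t'}=P_{(1v^11)_2}=1-\pi\Theta_{v^1}$ by induction.
* If $1$ does not occur, then $v=0^k$, $t'=2^k$, $P_{t'}=1$, and $\Theta^{(1)}=0$.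
* If $0$ occurs in $v$, then $v=v^0\,0\,1^k$ for some $k\ge0$. Adding $1$ to $(1\,v^0\,0\,1^k)_2$ gives $(1\,v^0\,1\,0^k)_2=2^k(1v^01)_2$, so $P_{t'+1}=P_{(1v^01)_2}=1-\pi\Theta_{v^0}$ by induction.
* If $0$ does not occur, then $v=1^k$, $t'+1=2^{k+1}$, $P_{t'+1}=1$, and $\Theta^{(0)}=0$.

For $v=\emptyset$ the second and fourth cases apply and the induction hypothesis is not used; this is the base case.

**Step 3: combine.** By (2), Step 2 and (3),
$$P_t=\tfrac12(x+x^{-1})-\pi\big(\tfrac12x\,\Theta^{(1)}+\tfrac12x^{-1}\,\Theta^{(0)}\big)=(1-\pi)-\pi(\Theta_v-1)=1-\pi\Theta_v.\qquad\square$$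

## The half-line mass involves only $\Theta_v(0)$ and $\Theta_v(-1)$

The factor $\pi$ acts, up to the factor $-\frac12$, as a second difference. Summing a second difference over a half-line telescopes to boundary terms, so two point masses of $\Theta_v$ survive.

Write $\Theta=\Theta_v$. Since $(x\Theta)(\ge0)=\Theta(\ge-1)$ and $(x^{-1}\Theta)(\ge0)=\Theta(\ge1)$,
$$(\pi\Theta)(\mathbb N)=\Theta(\ge0)-\tfrac12\Theta(\ge-1)-\tfrac12\Theta(\ge1)=\tfrac12\big(\Theta(0)-\Theta(-1)\big).$$
The coefficient $\Theta(0)$ collects the words with $p$ ones and $p$ zeros, each with weight $2^{-2p}=4^{-p}$. The coefficient $\Theta(-1)$ collects the words with $p-1$ ones and $p$ zeros, each with weight $2^{-(2p-1)}=2\cdot4^{-p}$. So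
$$\Theta(0)=1+\sum_{p\ge1}4^{-p}N_{p,p},\qquad \Theta(-1)=\sum_{p\ge1}4^{-p}\cdot2N_{p-1,p}.$$
Hence by Lemma 1
$$P_t(\mathbb N)=1-\tfrac12\big(\Theta(0)-\Theta(-1)\big)=\tfrac12+\tfrac12\sum_{p\ge1}4^{-p}\,(2N_{p-1,p}-N_{p,p}).\tag{4}$$
This is the formula in Theorem 1. What remains is combinatorics on words: compare the number of balanced subsequences of $v$ with the number of those having one fewer one.

## The double count $N_{p,p}\le 2N_{p-1,p}$

The natural way to compare is to delete a $1$ from a balanced word. Suppose we always delete the *first* $1$. If this map were at most two-to-one we would be done, but it is not. For $v=101011$ the three words $1001$, $0101$, $0011$ all lie in $\mathrm{Sub}(v)$ (at positions $1,2,4,5$; $2,3,4,5$; $2,4,5,6$), and deleting the first $1$ sends all three to $001$. No fixed $1$ has to be chosen, however: delete *every* $1$ in turn and count pairs. One more precaution is needed, because deleting different ones can give the same word, as with $1100\to100$. We therefore remember the position of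 the deleted letter.

Let $W_{p,q}$ be the set of all words with $p$ ones and $q$ zeros.

**Lemma 2.** For all $v$ and $p\ge1$, $D_p=2N_{p-1,p}-N_{p,p}\ge0$. Moreover $D_p=0$ if and only if $N_{p-1,p}=0$ or $W_{p,p}\subseteq\mathrm{Sub}(v)$.

*Proof.* Let $F=\mathrm{Sub}(v)\cap W_{p-1,p}$ and $G=\mathrm{Sub}(v)\cap W_{p,p}$, so $|F|=N_{p-1,p}$ and $|G|=N_{p,p}$.

**Step 1: the inequality.** Consider the pairs $(w,i)$ with $w\in G$ and $w_i=1$. Each $w\in G$ has $p$ ones, so there are $p|G|$ pairs. Send $(w,i)$ to $(w',i)$, where $w'$ is $w$ with its $i$-th letter deleted. A subsequence of a subsequence of $v$ is a subsequence of $v$, so $w'\in F$; and $i\in\{1,\dots,2p\}$. The map is injective, because $w$ is recovered from $(w',i)$ by inserting a $1$ so that it becomes the $i$-th letter. The target $F\times\{1,\dots,2p\}$ has $2p|F|$ elements, so $p|G|\le2p|F|$, that is, $D_p\ge0$.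

**Step 2: what equality means.** Equality holds if and only if the injection is onto $F\times\{1,\dots,2p\}$. This says:

($\ast$) inserting a $1$ at any position into any $f\in F$ gives a word of $\mathrm{Sub}(v)$.

**Step 3: equality with $F\ne\emptyset$ forces $W_{p,p}\subseteq\mathrm{Sub}(v)$.** Assume ($\ast$) and $F\neq\emptyset$. Take $f\in F$, insert a $1$ anywhere, then delete one of the ones of $f$. By ($\ast$) and closure under subsequences the result is in $F$. So $F$ is closed under moving a $1$ to any other place. Such moves connect all of $W_{p-1,p}$: from any word we can move the ones to the front one after another and reach $1^{p-1}0^p$, and each move can be reversed. (For $p=1$ the set $W_{0,1}$ is the single word $0$ and there is nothing to do.) Hence $F=W_{p-1,p}$. Every word of $W_{p,p}$ contains a $1$, since $p\ge1$, so it arises from a word of $W_{p-1,p}=F$ by inserting a $1$. By ($\ast$) it lies in $\mathrm{Sub}(v)$.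

**Step 4: the converse.** If $N_{p-1,p}=0$, then $0\le D_p=-N_{p,p}\le0$, so $D_p=0$. If $W_{p,p}\subseteq\mathrm{Sub}(v)$, then deleting ones gives $W_{p-1,p}\subseteq\mathrm{Sub}(v)$ as well, and
$$D_p=2\binom{2p-1}{p}-\binom{2p}{p}=0,$$
since $\binom{2p}{p}=\binom{2p-1}{p}+\binom{2p-1}{p-1}=2\binom{2p-1}{p}$. $\square$

## A leading zero forces $D_m\ge1$: proof of Theorem 1

The formula is (4), and $D_p\ge0$ is Lemma 2. Let now $t$ be odd with $n\ge2$ and $t_2=0$. As noted, $n\ge3$, so $v$ begins with $0$. Thus $z\ge1$ and $\gamma_0=0$.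

**Step 1: the range of $p$ that matters.** We locate the largest $p$ with $N_{p-1,p}>0$. If $p\le z$ and $p-1\le o$, choose any $p$ zeros and $p-1$ ones of $v$; they spell a word of $\mathrm{Sub}(v)\cap W_{p-1,p}$. Conversely, such a word needs that many zeros and ones. So, for $p\ge1$,
$$N_{p-1,p}>0\iff p\le m=\min(z,o+1).\tag{5}$$
Here $m\ge1$, because $z\ge1$ and $o+1\ge1$.

**Step 2: $D_m\ne0$.** We test the top index against the equality case of Lemma 2. Suppose $D_m=0$. Since $N_{m-1,m}>0$, Lemma 2 gives $W_{m,m}\subseteq\mathrm{Sub}(v)$. Then $v$ has at least $m$ ones, so $o+1>m$, and $m=\min(z,o+1)$ forces $m=z$. In particular $1^z0^z\in\mathrm{Sub}(v)$. Its $z$ zeros must be matched with all the $z$ zeros of $v$, so its first zero is matched with the first zero of $v$. Hence at least $z\ge1$ ones of $v$ come before the first zero of $v$. But $v$ begins with $0$, a contradiction.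

**Step 3: conclusion.** $D_m$ is an integer, nonnegative and nonzero, so $D_m\ge1$. All other $D_p$ are $\ge0$. By (4), $P_t(\mathbb N)\ge\frac12+\frac12\,4^{-m}>\frac12$. $\blacksquare$

## The median, the equality cases, and words with $P_t(\mathbb N)\to\frac12$: proof of Theorem 2

**Step 1: the median, by complementing letters.** $P_t(\mathbb N)\ge\frac12$ is (4) with Lemma 2. For the other half-line, let $\bar v$ be $v$ with zeros and ones exchanged. Complementing is a length-preserving bijection $\mathrm{Sub}(v)\to\mathrm{Sub}(\bar v)$ that changes the sign of $S$, so $\Theta_{\bar v}(x)=\Theta_v(x^{-1})$. Also $\pi$ is invariant under $x\mapsto x^{-1}$. By Lemma 1, $P_{(1\bar v1)_2}(x)=P_t(x^{-1})$, that is, the two measures are reflections of each other. Hence $P_t(-\mathbb N)=P_{(1\bar v1)_2}(\mathbb N)\ge\frac12$.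

**Step 2: the equality cases.** By (4) and Lemma 2, $P_t(\mathbb N)=\frac12$ if and only if $D_p=0$ for all $p\ge1$. Note that (5) holds for every $v$, since its proof did not use $t_2=0$.

* *Case $z=0$.* Then $m=0$, so $N_{p-1,p}=0$ for all $p\ge1$ by (5), all $D_p$ vanish by Lemma 2, and equality holds. The condition $\gamma_0\ge0$ holds trivially.
* *Case $z\ge1$, equality implies the condition.* Now $m\ge1$ and $D_m=0$. As in Step 2 of the previous proof, up to the point where $v_1=0$ was used, we get $m=z$ and $W_{z,z}\subseteq\mathrm{Sub}(v)$. For each $i\in\{0,\dots,z\}$ the word $0^i1^z0^{z-i}$ is therefore in $\mathrm{Sub}(v)$. Its $z$ zeros are matched, in order, with all zeros of $v$, so its $z$ ones lie after the $i$-th zero of $v$ and before the $(i+1)$-st (before the first zero if $i=0$, after the last if $i=z$). Thus $\gamma_i\ge z$.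
* *Case $z\ge1$, the condition implies equality.* Let all $\gamma_i\ge z$. A word of $W_{z,z}$ has the form $1^{a_0}01^{a_1}0\cdots01^{a_z}$ with $a_i\le z\le\gamma_i$, so it is in $\mathrm{Sub}(v)$. Hence $W_{z,z}\subseteq\mathrm{Sub}(v)$. For $p\le z$, every word of $W_{p,p}$ is a subsequence of some word of $W_{z,z}$ (append letters), so $W_{p,p}\subseteq\mathrm{Sub}(v)$ and $D_p=0$ by Lemma 2. For $p>z$, $N_{p-1,p}=0$ and $D_p=0$.

The case $t=27$ met earlier has $v=101$, $z=1$, $\gamma_0=\gamma_1=1$, and indeed $P_{27}(\mathbb N)=\frac12$.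

**Step 3: optimality of $\frac12$.** We give words beginning with $0$ that come as close to an equality case as possible: only the condition on $\gamma_0$ fails. Let $z\ge1$ and
$$v=01^{\gamma_1}01^{\gamma_2}\cdots01^{\gamma_z},\qquad \gamma_1,\dots,\gamma_z\ge z .$$

For $1\le p\le z-1$ we have $W_{p,p}\subseteq\mathrm{Sub}(v)$. Match the $p$ zeros of the word with zeros number $2,\dots,p+1$ of $v$. Before zero number $2$, between consecutive ones of these zeros, and after zero number $p+1$ there are always at least $z\ge p$ ones available. So $D_p=0$. For $p>z$, $N_{p-1,p}=0$, so $D_p=0$.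

For $p=z$, a word with $z$ zeros uses all zeros of $v$. Since $v$ starts with its first zero, the word must start with $0$. Conversely, any word with $z$ zeros and at most $z$ ones that starts with $0$ is in $\mathrm{Sub}(v)$, because each block of ones has length at most $z$. Counting the letters after the initial $0$,
$$N_{z-1,z}=\binom{2z-2}{z-1},\qquad N_{z,z}=\binom{2z-1}{z}=\frac{2z-1}{z}\binom{2z-2}{z-1},$$
$$D_z=\Big(2-\frac{2z-1}z\Big)\binom{2z-2}{z-1}=\frac1z\binom{2z-2}{z-1}.$$
So $t=(1v1)_2$ has $t_2=0$ and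
$$P_t(\mathbb N)=\frac12+\frac{1}{2z\,4^{z}}\binom{2z-2}{z-1}\le\frac12+\frac1{8z},$$
using $\binom{2z-2}{z-1}\le4^{z-1}$. This tends to $\frac12$ as $z\to\infty$. Together with Theorem 1, $\inf P_t(\mathbb N)=\frac12$ over odd $t$ with $t_2=0$. $\blacksquare$

For $z=1$, $\gamma_1=1$ this is $t=11$, and the formula gives $\frac12+\frac18=\frac58$, as in the table.

## Padding with zeros: proof of Theorem 3

So far everything concerns $P_t$, and Theorem 3 is about $\mu_t$. The bridge is the number $(1\,0^a\,t_1\cdots t_n)_2$, that is, $t$ preceded by a block of $a$ zeros and a leading one. As $a$ grows, its $P$-measure converges to $\mu_t$. The second digit of this number is $0$, and its half-line mass is given by (4).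

Since $\mu_{2t}=\mu_t$ and $s(2t)=s(t)$, we may assume that $t=(t_1\dots t_n)_2$ is odd, $n\ge1$. Even $t$ follow by removing factors $2$, which does not affect whether $t$ is a power of $2$.

**Lemma 3.** For $0\le t\le2^n$ (here $t$ need not be odd) there are Laurent polynomials $U,V$ with nonnegative coefficients such that
$$\mu_{r2^n+t}=U\mu_r+V\mu_{r+1}\quad\text{for all } r\ge0,\qquad P_{r2^n+t}=UP_r+VP_{r+1}\quad\text{for all } r\ge1 .$$

*Proof.* Induction on $n$. For $n=0$ take $(U,V)=(1,0)$ if $t=0$ and $(0,1)$ if $t=1$. Let $n\ge1$. If $t$ is even, then $r2^n+t=2\,(r2^{n-1}+\frac t2)$ with $0\le\frac t2\le2^{n-1}$, so the pair for $(n-1,\frac t2)$ serves, by $\mu_{2k}=\mu_k$ and $P_{2k}=P_k$. If $t$ is odd, then $t\le2^n-1$, and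
$$r2^n+t=2\big(r2^{n-1}+\tfrac{t-1}2\big)+1,\qquad 0\le\tfrac{t-1}2<\tfrac{t+1}2\le2^{n-1}.$$
By (1), and for $r\ge1$ by (2) (the number in the bracket is then at least $1$), the measure with index $r2^n+t$ is $\frac12x$ times the one with index $r2^{n-1}+\frac{t-1}2$ plus $\frac12x^{-1}$ times the one with index $r2^{n-1}+\frac{t+1}2$. Let $(U_-,V_-)$ and $(U_+,V_+)$ be the pairs for $(n-1,\frac{t-1}2)$ and $(n-1,\frac{t+1}2)$. Then $U=\frac12xU_-+\frac12x^{-1}U_+$ and $V=\frac12xV_-+\frac12x^{-1}V_+$ serve. $\square$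

**Step 1: convergence.** We show $P_{t^{(a)}}(\mathbb N)\to\mu_t(\mathbb N)$, where for $a\ge1$
$$t^{(a)}=2^{a+n}+t=(1\,0^a\,t_1\cdots t_n)_2 .$$
Apply Lemma 3 with this $n$ and $t$ (note $t<2^n$). Taking $r=0$ and $\mu_0=1$ gives $\mu_t=U+V\mu_1$. Taking $r=2^a$ and $P_{2^a}=1$ gives $P_{t^{(a)}}=U+VP_{2^a+1}$. So it suffices to compare $\mu_1$ with $P_{2^a+1}$. From (1) with $t=0$ and from (2) with $t=2^{a-1}$,
$$\mu_1=\tfrac12x+\tfrac12x^{-1}\mu_1,\qquad P_{2^a+1}=\tfrac12x+\tfrac12x^{-1}P_{2^{a-1}+1}\qquad(a\ge1).$$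
Subtracting, $\mu_1-P_{2^a+1}=\frac12x^{-1}(\mu_1-P_{2^{a-1}+1})$. Multiplication by $x^{-1}$ preserves the norm, so iterating down to $P_{2^0+1}=P_2$,
$$\|\mu_1-P_{2^a+1}\|_1=2^{-a}\|\mu_1-P_2\|_1\le2^{1-a}.$$
Hence $\|\mu_t-P_{t^{(a)}}\|_1\le\|V\|_1\,2^{1-a}\to0$, which gives the convergence on $\mathbb N$.

**Step 2: the sequence is eventually constant.** We now evaluate $P_{t^{(a)}}(\mathbb N)$ by (4). Since $t_n=1$, the word of $t^{(a)}$ is $v=0^at_1\cdots t_{n-1}$, and it has $o=s(t)-1$ ones. For $p>o+1=s(t)$, $N_{p-1,p}=0$ and so $D_p=0$ by Lemma 2. For $p\le s(t)$, the words counted by $N_{p-1,p}$ and $N_{p,p}$ have at most $s(t)$ zeros, so they can use at most $s(t)$ of the $a$ leading zeros. Therefore these two numbers do not depend on $a$ once $a\ge s(t)$. So for $a\ge s(t)$ the value $P_{t^{(a)}}(\mathbb N)$ is constant in $a$, and by Step 1 it equals its limit: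
$$\mu_t(\mathbb N)=P_{t^{(a)}}(\mathbb N)=\tfrac12+\tfrac12\sum_{p=1}^{o+1}4^{-p}D_p\qquad(a\ge s(t)).\tag{6}$$

**Step 3: the lower bound.** Look at the top term $p=o+1$. There $N_{p,p}=0$, because $v$ has only $o$ ones. And $N_{p-1,p}\ge1$, because $0^{o+1}1^o\in\mathrm{Sub}(v)$: take its zeros from the $a\ge s(t)=o+1$ leading zeros. So $D_{o+1}=2N_{o,o+1}\ge2$. All other $D_p$ are $\ge0$, and (6) gives
$$\mu_t(\mathbb N)\ge\tfrac12+\tfrac12\,4^{-(o+1)}\cdot2=\tfrac12+4^{-s(t)} .$$

**Step 4: equality.** If $t=1$, then $o=0$, $v=0^a$, $D_1=2\cdot1-0=2$, and (6) gives $\mu_1(\mathbb N)=\frac34=\frac12+\frac14$, an equality. Hence equality holds for all powers of $2$.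

Let $t\ge3$ be odd, so $o\ge1$, and suppose equality holds. By (6) and Step 3 this means $D_p=0$ for $1\le p\le o$ and $N_{o,o+1}=1$. Now $N_{o-1,o}>0$, since $0^o1^{o-1}\in\mathrm{Sub}(v)$. So Lemma 2 with $p=o$ gives $W_{o,o}\subseteq\mathrm{Sub}(v)$, and in particular $1^o0^o\in\mathrm{Sub}(v)$. An embedding of a word beginning with $1$ does not use the first letter of $v$, which is $0$. Hence also $0\,1^o0^o\in\mathrm{Sub}(v)$. This word has $o$ ones and $o+1$ zeros, and since $o\ge1$ it differs from $0^{o+1}1^o$, which is in $\mathrm{Sub}(v)$ too. So $N_{o,o+1}\ge2$, a contradiction. Equality therefore holds only for powers of $2$. $\blacksquare$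

As a check of (6), take $t=3$: $v=0^a1$, $o=1$. Here $N_{0,1}=1$ and $N_{1,1}=1$ (the word $01$), so $D_1=1$. Also $N_{1,2}=1$ and $N_{2,2}=0$, so $D_2=2$. Thus $\mu_3(\mathbb N)=\frac12+\frac12\big(\frac14+\frac2{16}\big)=\frac{11}{16}$. Directly from (1), with $\mu_2=\mu_1$,
$$\mu_3(\mathbb N)=\tfrac12\mu_1(\ge-1)+\tfrac12\mu_1(\ge1)=\tfrac12\cdot\tfrac78+\tfrac12\cdot\tfrac12=\tfrac{11}{16},$$
which is indeed larger than $\frac12+4^{-2}=\frac9{16}$.
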